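\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Small data scattering at the mass-critical endpoint\\ on waveguide manifolds}


\begin{abstract}
We prove that small data scattering holds for the nonlinear Schr\"odinger equation $i\partial_tu+\Delta_{x,y}u=\mu|u|^{\alpha}u$ on $\mathbb R^m\times\mathbb T^n$ with the mass-critical exponent $\alpha=\frac4m$, in the scaling-critical space $H^{n/2}$, whenever $\frac n2<1+\frac4m$. This confirms a conjecture of Luo. The main ingredient is the global linear estimate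
$$\|e^{it\Delta_{x,y}}f\|_{L^{2+4/m}_{t,x}(\mathbb R\times\mathbb R^m;\,L^\infty_y(\mathbb T^n))}\lesssim\|f\|_{H^{n/2}(\mathbb R^m\times\mathbb T^n)},$$
which holds although $H^{n/2}(\mathbb T^n)\not\subset L^\infty(\mathbb T^n)$. The argument covers all $\alpha\ge\frac4m$ under the smoothness condition $s_c<1+\alpha$ (or $\alpha$ even). In the focusing case we also show that the threshold $\frac4m$ cannot be lowered.
\end{abstract}

\section{The problem and the results}

\subsection{The question}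
Let $m,n\ge1$ be integers, $\mathbb T=\mathbb R/2\pi\mathbb Z$, $d=m+n$. On the waveguide manifold $\mathbb R^m\times\mathbb T^n$, with coordinates $(x,y)$, consider
\begin{equation}\label{eq:nls}
i\partial_tu+\Delta u=F(u),\qquad F(z)=\mu|z|^\alpha z,\qquad u(0)=u_0,
\end{equation}
where $\Delta=\Delta_{x,y}$, $\mu\in\{\pm1\}$ and $\alpha>0$. On $\mathbb R^d$ the equation is invariant under $u\mapsto\lambda^{2/\alpha}u(\lambda^2t,\lambda x,\lambda y)$, and this scaling preserves the homogeneous Sobolev norm of order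
$$s_c=\frac{m+n}2-\frac2\alpha .$$
A \emph{solution} is a function $u\in C_tH^{s_c}(\mathbb R\times\mathbb R^m\times\mathbb T^n)$ satisfying Duhamel's formula
\begin{equation}\label{eq:duhamel}
u(t)=e^{it\Delta}u_0-i\int_0^te^{i(t-\tau)\Delta}F(u(\tau))\,d\tau .
\end{equation}

\begin{definition}\label{def:sds}
\emph{Small data scattering in $H^{s_c}$} holds if there are $\delta>0$ and a complete metric space $\mathcal K\subset C_tH^{s_c}$, defined through auxiliary (e.g.\ Strichartz- or Besov-type) space-time norms, such that for every $u_0\in H^{s_c}$ with $\|u_0\|_{H^{s_c}}\le\delta$: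
\begin{enumerate}
\item[(i)] there is a global solution $u\in\mathcal K$ of \eqref{eq:duhamel}, and it is the only one in $\mathcal K$;
\item[(ii)] there are $u_\pm\in H^{s_c}$ with $\|u(t)-e^{it\Delta}u_\pm\|_{H^{s_c}}\to0$ as $t\to\pm\infty$.
\end{enumerate}
\end{definition}

Two requirements compete. Locally in time the problem is $d$-dimensional, and $s_c$ is the natural regularity. For large times only the $m$ Euclidean directions disperse: solutions independent of $y$ solve the equation on $\mathbb R^m$, where the power $\frac4m$ is mass-critical. So one expects $\alpha\ge\frac4m$ to be needed (compare Proposition~\ref{prop:C}) and hopes that it suffices. At $\alpha=\frac4m$ the two requirements meet exactly, and $s_c=\frac n2$.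

Luo \cite{Luo} proved small data scattering in $H^{s_c}$ for $\alpha>\frac4m$ and $s_c<1+\alpha$, including nonlinearities that are not polynomials in $u,\bar u$, and conjectured that the result ``should remain valid in the mass-critical endpoint case'' $\alpha=\frac4m$. As recorded there, at the endpoint small data scattering has been established for algebraic nonlinearities (e.g.\ by Hani and Pausader). Since $|u|^{4/m}u$ is algebraic for $m=1$ (quintic) and $m=2$ (cubic), the non-algebraic content of the conjecture lies in $m\ge3$.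

\subsection{Results}
The conjecture is true.

\begin{theorem}\label{thm:A}
If $\alpha=\frac4m$ and $\frac n2<1+\frac4m$, then small data scattering in $H^{n/2}(\mathbb R^m\times\mathbb T^n)$ holds.
\end{theorem}

For $m=3$ this covers $n\le4$; for $m=4$ it covers $n\le3$. Theorem~\ref{thm:A} is the case $\alpha=\frac4m$ of part (1) of the next theorem. Put
\begin{equation}\label{eq:exponents}
Q=2+\frac4m,\qquad Q'=\frac{2(m+2)}{m+4}\in(1,2),\qquad a=\frac{\alpha(m+2)}2,\qquad\text{so that}\qquad \frac\alpha a+\frac1Q=\frac1{Q'} .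
\end{equation}
If $\alpha\ge\frac4m$ then $a\ge Q$, with equality exactly at $\alpha=\frac4m$. We abbreviate
$$L^pL^c:=L^p_{t,x}\big(\mathbb R\times\mathbb R^m;L^c_y(\mathbb T^n)\big).$$

\begin{theorem}\label{thm:B}
Let $\alpha\ge\frac4m$ and assume $s_c<1+\alpha$ or $\alpha\in2\mathbb N$.
\begin{enumerate}
\item[(1)] Small data scattering in $H^{s_c}$ holds. (For $\alpha=\frac4m$ and $m\in\{1,2\}$ this is for every $n\ge1$.)
\item[(2)] The solution lies in $L^aL^\infty$. On any interval $I\ni0$, two functions in $C(I;L^2)\cap L^a_{loc}(I;L^a_xL^\infty_y)$ that satisfy \eqref{eq:duhamel} on $I$ with the same data coincide; no smallness is needed.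
\item[(3)] For every $u_+\in H^{s_c}$ of small norm there is a global solution $u$ with $\|u(t)-e^{it\Delta}u_+\|_{H^{s_c}}\to0$ as $t\to+\infty$, and likewise at $-\infty$.
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:C}
Let $\mu=-1$, $0<\alpha<\frac4m$, $\sigma\ge0$. For every $\delta>0$ there is a global solution $u\in C_tH^\sigma$ with $\sup_t\|u(t)\|_{H^\sigma}\le\delta$ for which no $u_+\in L^2$ satisfies $\|u(t)-e^{it\Delta}u_+\|_{L^2}\to0$ as $t\to\infty$.
\end{proposition}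

The key to the endpoint is a linear estimate.

\begin{theorem}\label{thm:linear}
For all $m,n\ge1$ and $f\in H^{n/2}(\mathbb R^m\times\mathbb T^n)$,
$$\|e^{it\Delta}f\|_{L^QL^\infty}\le C\|f\|_{H^{n/2}},\qquad Q=2+\tfrac4m .$$
\end{theorem}

\subsection{Where the difficulty lies}\label{sec:difficulty}
On $\mathbb R^m$ the small data theory in $L^2$ for $\alpha=\frac4m$ rests on the Strichartz estimate $\|e^{it\Delta_x}f\|_{L^Q_{t,x}}\lesssim\|f\|_{L^2}$ and on $\||u|^{4/m}u\|_{L^{Q'}}=\|u\|_{L^Q}^{1+4/m}$. To carry this over to $\mathbb R^m\times\mathbb T^n$ one puts one factor $u$ in $L^QL^2$ and the other $\frac4m$ factors in $L^QL^\infty$, by H\"older's inequality with \eqref{eq:exponents}. So one needs free solutions with data in $H^{n/2}$ to lie in $L^QL^\infty$. The Strichartz estimate with values in $L^2_y$ followed by Sobolev embedding in $y$ would give this with $H^{n/2+\varepsilon}$ in place of $H^{n/2}$: the embedding $H^{n/2}(\mathbb T^n)\subset L^\infty$ just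 fails. In fact the estimate is false if $e^{it\Delta_{x,y}}$ is replaced by $e^{it\Delta_x}$: for $f=g(x)h(y)$ with a Schwartz function $g\ne0$ the left side would be $\|e^{it\Delta_x}g\|_{L^Q_{t,x}}\|h\|_{L^\infty}$, and there are unbounded $h\in H^{n/2}(\mathbb T^n)$. So dispersion along the compact directions must be used, and this dispersion is weak. For $\alpha>\frac4m$ we have $a>Q$, and then dispersion in $x$ alone suffices (Section~\ref{sec:super}).

The proof of Theorem~\ref{thm:linear} has two steps. The first is a scale-invariant estimate for each dyadic frequency block, in $L^p_t$ for time exponents $p$ slightly below \emph{and} slightly above $Q$, on unit time intervals. The second is a lemma showing that such a two-sided family of estimates can be summed over the blocks without logarithmic loss. Section~\ref{sec:toy} shows both steps for $m=n=1$. The nonlinear part (Section~\ref{sec:nonlinear}) needs an estimate of $F(u)$ with $s_c$ derivatives, where $s_c$ may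 be almost $1+\alpha$, that puts all but one factor in $L^aL^\infty$ with no derivatives on them.

\section{Tools}

Throughout $\alpha\ge\frac4m$ (except in Section~\ref{sec:sharp}), and $s:=s_c\ge\frac n2>0$. The letter $C$ denotes constants depending only on $m,n,\alpha$ and on parameters where indicated. Frequencies are $\zeta=(\xi,k)\in\mathbb R^m\times\mathbb Z^n$; $e^{it\Delta}$ has symbol $e^{-it|\zeta|^2}$.

\subsection{Littlewood--Paley decomposition}
Let $\psi\in C_c^\infty(\mathbb R^d)$ be real and radial, $\psi=1$ on $|\zeta|\le1$, supported in $|\zeta|\le2$. For $N\in\{1,2,4,\dots\}$ let $P_{\le N}$ have symbol $\psi(\zeta/N)$; put $P_1=P_{\le1}$, $P_N=P_{\le N}-P_{\le N/2}$ for $N\ge2$, and $u_N=P_Nu$, $u_{\le N}=P_{\le N}u$. The symbol of $P_N$, $N\ge2$, is supported in $N/2\le|\zeta|\le2N$. Sums over capital letters $K,L,M,N$ are over dyadic integers $\ge1$. Regarding functions as $2\pi$-periodic in $y$ on $\mathbb R^d$, we have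
\begin{equation}\label{eq:kernelPN}
P_Ng(z)=\int_{\mathbb R^d}\varphi_N(w)g(z-w)\,dw,\qquad \varphi_N(w)=N^d\varphi(Nw)\ \ (N\ge2),\qquad \int\varphi=0,
\end{equation}
with $\varphi$ Schwartz. By Minkowski's inequality and translation invariance, $P_N$ and $P_{\le N}$ are bounded on all $L^p_tL^b_xL^c_y$ uniformly in $N$. We use the norm $\|f\|_{H^s}=(\sum_NN^{2s}\|P_Nf\|_{L^2}^2)^{1/2}$, which is equivalent to the usual one.

Bernstein's inequality is used separately in $x$ and $y$: if $g$ has frequencies in $|\zeta|\le2M$, then passing from $L^{c}_y$ to $L^{c'}_y$, $c\le c'$, costs $CM^{n/c-n/c'}$, and passing from $L^b_x$ to $L^{b'}_x$, $b\le b'$, costs $CM^{m/b-m/b'}$, also for functions of $x$ with values in $L^c_y$.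

\subsection{Strichartz estimates with values in \boldmath$L^2_y$}
If $Q\le q<\infty$ and $\frac2q+\frac mr=\frac m2$, then
\begin{equation}\label{eq:str}
\|e^{it\Delta}f\|_{L^q_tL^r_xL^2_y}\le C\|f\|_{L^2}.
\end{equation}
Indeed, write $f=\sum_kf_k(x)e^{ik\cdot y}$. Then $\|e^{it\Delta}f\|_{L^2_y}=c\,(\sum_k|e^{it\Delta_x}f_k|^2)^{1/2}$, because the factors $e^{-it|k|^2}$ have modulus one; now use Minkowski's inequality ($q,r\ge2$) and the scalar Strichartz estimate on $\mathbb R^m$. The choice $q=r=Q$ is admissible. By duality, for every interval $J$ and $G\in L^{Q'}L^2$,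
\begin{equation}\label{eq:dual}
\Big\|\int_Je^{-i\tau\Delta}G(\tau)\,d\tau\Big\|_{L^2}\le C\|1_JG\|_{L^{Q'}L^2}.
\end{equation}
For bounded $J$ the integral is a Bochner integral in $H^{-1}$, since $H^1\subset L^Q_xL^2_y$ and hence $L^{Q'}_xL^2_y\subset H^{-1}$; pairing with $\phi\in H^1$ and using \eqref{eq:str} gives \eqref{eq:dual}. For unbounded $J$ it is the $L^2$-limit of the integrals over $J\cap[-T,T]$, which are Cauchy by \eqref{eq:dual}.

\subsection{From free to retarded estimates}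
A homogeneous estimate together with \eqref{eq:dual} controls $\int_0^\infty e^{i(t-\tau)\Delta}G\,d\tau$. We need the retarded integral $\int_0^t$, also in norms of the form $\ell^Q_\gamma L^p_t$ over unit intervals. Because $Q'<2\le p$, a dyadic decomposition of the region $\{\tau<t\}$ gives it.

\begin{lemma}\label{lem:ck}
Let $2\le p<\infty$ and let $E=L^b_xL^c_y$. Let $A$ be one of the spaces
$$L^p_t(\mathbb R;E),\qquad \ell^Q_\gamma L^p_t([\gamma,\gamma+1);E),\quad\gamma\in\mathbb Z .$$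
Let $0<R\le\infty$, with $E=L^Q_xL^2_y$ if $R=\infty$. Suppose $\|e^{it\Delta}f\|_A\le D\|f\|_{L^2}$ for all $f\in L^2$ with $\operatorname{supp}\hat f\subset\{|\zeta|\le R\}$. Then for all $G\in L^{Q'}L^2$ with the same spatial frequency support,
$$\Big\|\int_0^te^{i(t-\tau)\Delta}G(\tau)\,d\tau\Big\|_A\le CD\|G\|_{L^{Q'}L^2},\qquad C=C(m).$$
\end{lemma}

\begin{proof}
If $R<\infty$, all functions of $(t,x,y)$ below are piecewise in $t$ jointly continuous, so suprema in $y$ are measurable. For disjoint intervals $J_i$,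
\begin{equation}\label{eq:2conv}
\Big\|\sum_i1_{J_i}g_i\Big\|_A\le\Big(\sum_i\|g_i\|_A^2\Big)^{1/2}.
\end{equation}
For the first type of $A$ this is $\ell^2\subset\ell^p$; for the second use $\ell^2\subset\ell^p$ on each $[\gamma,\gamma+1)$ and then Minkowski's inequality in $\ell^Q_\gamma$, $Q\ge2$.

\emph{Reduction to $t\ge0$.} With $\tilde G(\sigma)=\overline{G(-\sigma)}$, the complex conjugate of $\int_0^{-t}e^{i(-t-\tau)\Delta}G\,d\tau$ is $-\int_0^te^{i(t-\sigma)\Delta}\tilde G(\sigma)\,d\sigma$. Reflection in time preserves the norm of $A$, and conjugation preserves the frequency condition. So it suffices to bound the integral restricted to $t\ge0$. There only $1_{t\ge0}G$ matters; if it vanishes there is nothing to prove, and otherwise we normalize $\|1_{t\ge0}G\|_{L^{Q'}L^2}=1$.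

\emph{Decomposition.} For $t\ge0$ let $\Lambda(t)=\int_0^t\|G(\tau)\|_{L^{Q'}_xL^2_y}^{Q'}d\tau\in[0,1]$, which is continuous and nondecreasing. For $j\ge1$ and $0\le i<2^j$ let $J_{j,i}=\Lambda^{-1}([i2^{-j},(i+1)2^{-j}))$, the value interval being closed on the right if $i=2^j-1$. These are intervals in $[0,\infty)$. Put $f_{j,i}=\int_{J_{j,i}}e^{-i\tau\Delta}G\,d\tau$. Since $\|1_{J_{j,i}}G\|_{L^{Q'}L^2}\le2^{-j/Q'}$, \eqref{eq:dual} gives $\|f_{j,i}\|_{L^2}\le C2^{-j/Q'}$.

Let $t\in J_{k,i_0}$. The sets $J_{j,i}$ with $j\le k$, $i$ even and $t\in J_{j,i+1}$ are disjoint with union $\{\tau\ge0:\Lambda(\tau)<i_02^{-k}\}$: this is the binary expansion of $i_02^{-k}$. Hence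
$$\int_0^te^{-i\tau\Delta}G\,d\tau-\sum_{j\le k}\ \sum_{i\text{ even}}1_{J_{j,i+1}}(t)f_{j,i}=\int_{J_{k,i_0}\cap[0,t]}e^{-i\tau\Delta}G\,d\tau ,$$
and by \eqref{eq:dual} the right side has $L^2$ norm at most $C2^{-k/Q'}$. Letting $k\to\infty$, we get, uniformly in $t\ge0$ with values in $L^2$,
$$\int_0^te^{i(t-\tau)\Delta}G\,d\tau=\sum_{j\ge1}\Big[\sum_{i\text{ even}}1_{J_{j,i+1}}(t)\,e^{it\Delta}f_{j,i}\Big].$$
By \eqref{eq:2conv} and the hypothesis, the $j$-th bracket has $A$-norm at most $(2^jD^2C^22^{-2j/Q'})^{1/2}=CD2^{j(1/2-1/Q')}$. This is summable since $Q'<2$. So the series also converges in $A$; the two limits agree a.e., and the bound follows.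
\end{proof}

\section{The linear estimate}\label{sec:linear}

\subsection{The truncated kernel on the circle}
Let $\chi\in C_c^\infty(\mathbb R)$ be even, $0\le\chi\le1$, $\chi=1$ on $[-2,2]$, supported in $[-3,3]$. For dyadic $M\ge2$ put
$$k_M(\tau,y)=\frac1{2\pi}\sum_{k\in\mathbb Z}\chi(k/M)^2e^{iky-ik^2\tau},\qquad \kappa_M(\tau)=\sup_y|k_M(\tau,y)| .$$
For very short times $k_M$ behaves as on the line. For longer times there is no pointwise decay, since $\kappa_M$ is large near rational multiples of $2\pi$ with small denominators; but in mean square $\kappa_M$ has size $M^{1/2}$ up to logarithms.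

\begin{lemma}\label{lem:kernel}
For $M\ge2$:
\begin{enumerate}
\item[(a)] $\kappa_M\le CM$;
\item[(b)] $\kappa_M(\tau)\le C|\tau|^{-1/2}$ for $0<|\tau|\le\frac1{6M}$;
\item[(c)] $\int_J\kappa_M^2\,d\tau\le CM|J|\log^2M$ for every interval $J$ with $\frac1{6M}\le|J|\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sum has $O(M)$ terms of modulus at most $1$.

(b) By Poisson summation, with $|y|\le\pi$,
$$2\pi k_M(\tau,y)=\sum_{l\in\mathbb Z}\int_{\mathbb R}\chi(z/M)^2e^{i\Phi_l(z)}\,dz,\qquad \Phi_l(z)=z(y-2\pi l)-z^2\tau .$$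
Since $|\Phi_0''|=2|\tau|$ and $\chi(\cdot/M)^2$ has bounded sup norm and bounded variation, uniformly in $M$, the second derivative test of van der Corput bounds the term $l=0$ by $C|\tau|^{-1/2}$. For $l\ne0$ and $|z|\le3M$ we have $|2z\tau|\le1$, so $|\Phi_l'|\ge2\pi|l|-\pi-1\ge\pi|l|-1\ge2|l|$, while $|\Phi_l''|=2|\tau|\le M^{-1}$ and $\Phi_l'''=0$. In two integrations by parts each step gains $|\Phi_l'|^{-1}\le(2|l|)^{-1}$ and puts a derivative on $\chi(\cdot/M)^2$ or on $1/\Phi_l'$, which gains a further factor $CM^{-1}$. So the term is at most $CM(M|l|)^{-2}$. The sum over $l\ne0$ is at most $C/M\le C|\tau|^{-1/2}$.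

(c) With $a_k=\chi(k/M)^2$ and $k=l+h$, so that $k^2-l^2=h^2+2hl$,
$$(2\pi)^2|k_M(\tau,y)|^2=\sum_{|h|\le6M}e^{ihy-ih^2\tau}\sum_la_{l+h}a_l\,e^{-2ihl\tau}.$$
For fixed $h$ the sequence $l\mapsto a_{l+h}a_l$ is bounded by $1$, is supported on $O(M)$ points, and has total variation at most $2\int|(\chi^2)'|\le C$. So the inner sum is $O(M)$, and by Abel summation it is at most $C/|1-e^{-2ih\tau}|=C/(2|\sin h\tau|)$. Hence, with $\|\cdot\|$ denoting the distance to $\mathbb Z$,
$$\kappa_M(\tau)^2\le C\sum_{|h|\le6M}\min\big(M,\|h\tau/\pi\|^{-1}\big).$$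
The term $h=0$ contributes $M|J|$ to the integral over $J$. For $h\ne0$ the summand has period $\pi/|h|$ and integral at most $C\log M/|h|$ over a period, and $J$ is covered by at most $|J||h|/\pi+1$ periods. So it contributes at most $C\log M\,(|J|+1/|h|)$. Summing over $h$,
$$\int_J\kappa_M^2\,d\tau\le CM|J|+C\log M\,(M|J|+\log M)\le CM|J|\log^2M,$$
since $M|J|\ge\frac16$ and $M\ge2$.
\end{proof}

\subsection{The mechanism for \boldmath$m=n=1$}\label{sec:toy}
This subsection is motivation; the proofs do not depend on it. Here $Q=6$, and we want $\|e^{it\Delta}f\|_{L^6_{t,x}L^\infty_y}\lesssim\|f\|_{H^{1/2}}$ on $\mathbb R\times\mathbb T$. Look first at one block on a unit time interval: let $f$ have frequencies in $|\zeta|\le2M$, $M\ge2$, and let $T(t)$ be $e^{it\Delta}$ composed with smooth cutoffs to $|\xi|,|k|\lesssim M$. The kernel of $T(t)T(t')^*$, $\tau=t-t'$, is bounded by $C\min(M,|\tau|^{-1/2})\,\kappa_M(\tau)$. Interpolation with the $L^2$ bound gives the norm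 bound $h(\tau)=C[\min(M,|\tau|^{-1/2})\kappa_M(\tau)]^{2/3}$ from $L^{6/5}_{x,y}$ to $L^6_{x,y}$. By Young's inequality $L^{6/5}*L^3\subset L^6$ in time, everything is governed by
$$\int_{|\tau|\le1}h^3\,d\tau=C\int_{|\tau|\le1}\min(M^2,|\tau|^{-1})\,\kappa_M(\tau)^2\,d\tau .$$
Use (a) for $|\tau|\le M^{-2}$, (b) for $M^{-2}\le|\tau|\le\frac1{6M}$, and (c) on the $O(\log M)$ dyadic intervals $|\tau|\sim\rho\ge\frac1{6M}$:
$$\int_{|\tau|\le1}h^3\,d\tau\le C\Big[M^{-2}M^4+\int_{M^{-2}}^\infty\frac{d\tau}{\tau^2}+\sum_\rho\rho^{-1}\,\rho M\log^2M\Big]\le C\big[M^2+M^2+M\log^3M\big].$$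
Hence $\|T\|\le CM^{1/3}$ from $L^2$ to $L^6([0,1]\times\mathbb R\times\mathbb T)$. Bernstein's inequality in $y$ costs $M^{1/6}$, and we obtain
$$\|e^{it\Delta}f\|_{L^6([0,1]\times\mathbb R;L^\infty_y)}\le CM^{1/2}\|f\|_{L^2},$$
with no loss. But adding the blocks by the triangle inequality would require $\sum_MM^{1/2}\|P_Mf\|_{L^2}<\infty$, which is more than $f\in H^{1/2}$.

The computation contains more. The bound is dominated by $|\tau|\sim M^{-2}$; times $|\tau|\ge\frac1{6M}$ contribute less by almost a factor $M$. This suggests that a block saturating the estimate is a \emph{burst} of duration $M^{-2}$. Model its norm at time $t$ by $g_M(t)=b_MM^{1/3}1_{[0,M^{-2}]}(t)$, so that $\|g_M\|_{L^6}=b_M$. For $\frac14M^{-2}<t\le M^{-2}$ we have $\sum_{M'}g_{M'}(t)=\sum_{M'\le M}b_{M'}M'^{1/3}$, and by H\"older's inequality the sixth power of this sum is at most $CM\sum_{M'\le M}M'b_{M'}^6$. Therefore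
$$\Big\|\sum_Mg_M\Big\|_{L^6}^6\le C\sum_MM^{-1}\sum_{M'\le M}M'b_{M'}^6\le C\sum_{M}b_M^6 .$$
Bursts of different durations and heights barely interact, and an $\ell^6$ sum, hence also an $\ell^2$ sum, suffices.

How can one express that $g_M$ is a burst of duration about $M^{-2}$ by estimates? By Lebesgue norms on both sides of $6$: in the model, $\|g_M\|_{L^p}=b_MM^{-2(1/p-1/6)}$. The room in the third term above permits us to prove such bounds for $p$ near $6$. This is Proposition~\ref{prop:block}. The next lemma shows that they are enough.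

\subsection{Summing two-sided estimates}
The idea is that a function $g_M$ whose $L^{p_0}$ and $L^{p_1}$ norms are controlled in terms of a number $c_M$, with opposite powers of $M$, essentially has height $\lambda_M=M^\beta c_M$ for a suitable $\beta>0$. If these heights grow geometrically in $M$, then at each point the largest term dominates the sum.

\begin{lemma}\label{lem:sum}
Let $1\le r<\infty$, $\nu>0$, $0<p_0<r<p_1<\infty$ with $\frac1{p_0}=\frac1r+\eta$, $\frac1{p_1}=\frac1r-\eta$. For nonnegative measurable $g_M$, $M\in\{1,2,4,\dots\}$, on a $\sigma$-finite measure space,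
$$\Big\|\sum_Mg_M\Big\|_{L^r}^r\le C\sum_M\Big[\big(M^\nu\|g_M\|_{L^{p_0}}\big)^r+\big(M^{-\nu}\|g_M\|_{L^{p_1}}\big)^r\Big],\qquad C=C(r,\eta,\nu).$$
\end{lemma}

\begin{proof}
Let $b_M=\max(M^\nu\|g_M\|_{L^{p_0}},M^{-\nu}\|g_M\|_{L^{p_1}})$; assume $\sum_Mb_M^r<\infty$. Since $b_M$ may drop abruptly, we replace it by $c_M=\max_{M'\le M}(M'/M)^{\nu/2}b_{M'}$. Then
\begin{equation}\label{eq:cM}
b_M\le c_M,\qquad c_{2M}\ge2^{-\nu/2}c_M,\qquad \sum_Mc_M^r\le\sum_{M'}b_{M'}^r\sum_{M\ge M'}(M'/M)^{\nu r/2}\le C\sum_Mb_M^r .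
\end{equation}
If $c_M=0$ then $g_M=0$ a.e.; this occurs for an initial segment of $M$, which we discard. Let
$$\beta=\frac\nu{\eta r},\qquad \lambda_M=M^\beta c_M .$$
Since $\frac1{p_1}>0$ we have $\eta r<1$, so $\beta>\nu$ and $\lambda_{2M}\ge2^{\beta-\nu/2}\lambda_M\ge2^{\nu/2}\lambda_M$: the heights $\lambda_M$ grow geometrically. Each $g_M$ is finite a.e. Cut it into slices relative to $\lambda_M$,
$$g_M=\sum_{k\in\mathbb Z}g_{M,k}\ \text{ a.e.},\qquad g_{M,k}=g_M1_{\{2^k\lambda_M<g_M\le2^{k+1}\lambda_M\}} .$$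

\emph{One slice.} From the relations between the exponents, $r-p_0=\eta rp_0$ and $p_1-r=\eta rp_1$, so $\beta(r-p_0)=\nu p_0$ and $\beta(p_1-r)=\nu p_1$. Therefore
\begin{align*}
\int g_{M,k}^r&\le(2^{k+1}\lambda_M)^{r-p_0}\int g_M^{p_0}\le2^{(k+1)(r-p_0)}M^{\beta(r-p_0)-\nu p_0}c_M^r=2^{(k+1)(r-p_0)}c_M^r,\\
\int g_{M,k}^r&\le(2^{k}\lambda_M)^{r-p_1}\int g_M^{p_1}\le2^{-k(p_1-r)}M^{-\beta(p_1-r)+\nu p_1}c_M^r=2^{-k(p_1-r)}c_M^r .
\end{align*}
Using the first line for $k<0$ and the second for $k\ge0$, we get $\int g_{M,k}^r\le C2^{-\varepsilon|k|}c_M^r$ with $\varepsilon=\min(r-p_0,p_1-r)>0$.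

\emph{One $k$, all $M$.} Fix $k$, a point, and $M_0$. The nonzero numbers among $g_{M,k}$, $M\le M_0$, at this point satisfy $2^k\lambda_M<g_{M,k}\le2^{k+1}\lambda_M$. If there are any, then by the geometric growth of $\lambda_M$ their sum is at most $C2^k\lambda_{M_*}\le Cg_{M_*,k}$, with $M_*$ the largest index that occurs. So $\big(\sum_{M\le M_0}g_{M,k}\big)^r\le C\sum_Mg_{M,k}^r$ pointwise. Letting $M_0\to\infty$ and integrating, $\|\sum_Mg_{M,k}\|_{L^r}^r\le C2^{-\varepsilon|k|}\sum_Mc_M^r$.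

Finally, sum over $k$ by the triangle inequality in $L^r$ and use \eqref{eq:cM}.
\end{proof}

\subsection{The block estimate at the endpoint}

\begin{proposition}\label{prop:block}
There is $\eta=\eta(m,n)>0$ such that, with $\frac1{p_0}=\frac1Q+\eta$, $\frac1{p_1}=\frac1Q-\eta$, one has $2<p_0<p_1<\infty$ and, for $A_j=\ell^Q_\gamma L^{p_j}_t([\gamma,\gamma+1);L^Q_xL^\infty_y)$,
$$\|e^{it\Delta}f\|_{A_0}\le CM^{\frac n2-2\eta}\|f\|_{L^2},\qquad \|e^{it\Delta}f\|_{A_1}\le CM^{\frac n2+2\eta}\|f\|_{L^2},$$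
for all dyadic $M\ge2$ and all $f\in L^2$ with $\operatorname{supp}\hat f\subset\{|\zeta|\le2M\}$.
\end{proposition}

The time exponent can be lowered only locally in time. For $f$ independent of $y$, replacing $f(x)$ by $f(\epsilon x)$ with $\epsilon\to0$ shows that no estimate in $L^p_t(\mathbb R;L^Q_x)$ with $p<Q$ holds for all $f$ with frequencies $\lesssim M$. The outer norm $\ell^Q_\gamma$ keeps the global exponent at $Q$, where the time decay coming from dispersion in $x$ suffices.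

\begin{proof}
Let $\theta=1-\frac2Q=\frac2{m+2}$; note $\frac{m\theta}2=\frac2Q$. Let $S_M$ be the multiplier $\prod_i\chi(k_i/M)$ in $y$, and $R_M$ the multiplier $\psi_m(\xi/(2M))$ in $x$, where $\psi_m\in C_c^\infty(\mathbb R^m)$, $0\le\psi_m\le1$, $\psi_m=1$ on $|\xi|\le1$. Put $T(t)=e^{it\Delta}S_MR_M$; then $T(t)f=e^{it\Delta}f$ for $f$ as in the statement, and $T(t)T(t')^*=e^{i\tau\Delta}S_M^2R_M^2$ with $\tau=t-t'$.

\emph{The kernel.} The $x$-part of the kernel is trivially $O(M^m)$. It is also $O(|\tau|^{-m/2})$, being the convolution of the free Schr\"odinger kernel with a function of $L^1$ norm $O(1)$. The $y$-part is a product of $n$ functions $k_M(\tau,\cdot)$. So the kernel is bounded by $C\min(M^2,|\tau|^{-1})^{m/2}\kappa_M(\tau)^n$, and interpolation with the $L^2$ bound gives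
\begin{equation}\label{eq:hM}
\|T(t)T(t')^*\|_{L^{Q'}_{x,y}\to L^Q_{x,y}}\le h_M(\tau):=C\min(M^2,|\tau|^{-1})^{2/Q}\,\kappa_M(\tau)^{n\theta}.
\end{equation}

\emph{Bounds in $L^{p/2}$.} Let $p\in\{p_0,p_1\}$ and
$$\varepsilon=1-\frac pQ,\qquad\lambda=\frac{n\theta p}2,\qquad\sigma=\min(2,\lambda),\qquad\sigma_0=\min\Big(2,\frac{2n}{m+2}\Big);$$
$\varepsilon$ is positive for $p_0$ and negative for $p_1$. For $p>2$ we have $\lambda\ge\frac{2n}{m+2}$ and so $\sigma\ge\sigma_0$. Choose $\eta$ so small that $p_0>2$, $p_1<\infty$ and $|\varepsilon|\le\sigma_0/8$ for both values of $p$; in particular $|\varepsilon|\le\frac14$. Now $h_M^{p/2}=C\min(M^2,|\tau|^{-1})^{1-\varepsilon}\kappa_M^\lambda$, and we claim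
\begin{equation}\label{eq:claim}
\int_{|\tau|\le2}h_M^{p/2}\,d\tau\le CM^{\lambda-2\varepsilon},\qquad \int_{j-1}^{j+1}\kappa_M^\lambda\,d\tau\le CM^{\lambda-2\varepsilon}\quad(j\in\mathbb Z).
\end{equation}
We use the three regimes of Lemma~\ref{lem:kernel}.
\begin{itemize}
\item $|\tau|\le M^{-2}$. By (a) the contribution is at most $CM^{-2}M^{2(1-\varepsilon)}M^\lambda=CM^{\lambda-2\varepsilon}$.
\item $M^{-2}\le|\tau|\le\frac1{6M}$ (if nonempty). By (b) it is at most $C\int_{M^{-2}}^\infty\tau^{-1+\varepsilon-\lambda/2}\,d\tau\le CM^{\lambda-2\varepsilon}$; here $\varepsilon-\frac\lambda2<0$ because $|\varepsilon|\le\lambda/8$.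
\item $\frac1{6M}\le|\tau|\le2$. Cover this set by intervals $J=\pm[\rho,2\rho]$ with $\rho=2^i/(6M)\le2$, $i\ge0$. By (a), H\"older's inequality and (c),
\begin{equation}\label{eq:kappaJ}
\int_J\kappa_M^\lambda\,d\tau\le CM^{\lambda-\sigma}|J|^{1-\sigma/2}\Big(\int_J\kappa_M^2\,d\tau\Big)^{\sigma/2}\le C|J|M^{\lambda-\sigma/2}(\log M)^\sigma .
\end{equation}
Hence $\int_J|\tau|^{-1+\varepsilon}\kappa_M^\lambda\,d\tau\le C\rho^\varepsilon M^{\lambda-\sigma/2}(\log M)^\sigma$. There are $O(\log M)$ values of $\rho$, with $\rho^\varepsilon\le CM^{|\varepsilon|}$, so the total is at most $CM^{\lambda-\sigma/2+|\varepsilon|}(\log M)^{\sigma+1}\le CM^{\lambda-2\varepsilon}$, because $3|\varepsilon|\le\frac38\sigma_0<\frac\sigma2$.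
\end{itemize}
The second bound in \eqref{eq:claim} follows from \eqref{eq:kappaJ}, which holds equally for $J=[j-1,j+1]$, since $2|\varepsilon|<\frac\sigma2$.

\emph{Conclusion.} Let $G$ be bounded with compact support and $g(t')=\|G(t')\|_{L^{Q'}_{x,y}}$. If $t\in[\gamma,\gamma+1)$ and $t'\in[\gamma',\gamma'+1)$, then $|\tau-(\gamma-\gamma')|<1$. If $|\gamma-\gamma'|\le1$ then $|\tau|<2$; if $|\gamma-\gamma'|\ge2$ then $|\tau|^{-2/Q}\le C|\gamma-\gamma'|^{-2/Q}$. So by \eqref{eq:hM}, Young's inequality $L^{p'}*L^{p/2}\subset L^p$ ($p\ge2$) and \eqref{eq:claim}, with $\langle j\rangle=1+|j|$,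
$$\Big\|\int T(t)T(t')^*G(t')\,dt'\Big\|_{L^p_t([\gamma,\gamma+1);L^Q_{x,y})}\le C\big(M^{\lambda-2\varepsilon}\big)^{2/p}\sum_{\gamma'}\langle\gamma-\gamma'\rangle^{-2/Q}\|g\|_{L^{p'}([\gamma',\gamma'+1))}.$$
The discrete Hardy--Littlewood--Sobolev inequality says that convolution with $\langle\cdot\rangle^{-2/Q}$ maps $\ell^{Q'}$ to $\ell^Q$, since $0<\frac2Q<1$ and $\frac1{Q'}-\frac1Q=1-\frac2Q$. So $TT^*$ maps $\ell^{Q'}_\gamma L^{p'}_tL^{Q'}_{x,y}$ to $\ell^Q_\gamma L^p_tL^Q_{x,y}$ with norm at most $CM^{2(\lambda-2\varepsilon)/p}$. By the $TT^*$ argument,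
$$\|Tf\|_{\ell^Q_\gamma L^p_tL^Q_{x,y}}\le CM^{(\lambda-2\varepsilon)/p}\|f\|_{L^2}.$$
Here $\frac\lambda p=\frac{n\theta}2=\frac n2-\frac nQ$, and $\frac{2\varepsilon}p=\frac2p-\frac2Q$ equals $2\eta$ for $p_0$ and $-2\eta$ for $p_1$. Bernstein's inequality in $y$, from $L^Q_y$ to $L^\infty_y$ at the cost $CM^{n/Q}$, finishes the proof.
\end{proof}

\subsection{The mass-supercritical range}\label{sec:super}
For $\alpha>\frac4m$ two-sided estimates come for free and globally in time: the exponent $a>Q$ can be moved in both directions.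

\begin{proposition}\label{prop:super}
Let $Q\le\tilde a<\infty$, $M\ge1$ and $\operatorname{supp}\hat f\subset\{|\zeta|\le2M\}$. Then
$$\|e^{it\Delta}f\|_{L^{\tilde a}L^\infty}\le CM^{\frac d2-\frac{m+2}{\tilde a}}\|f\|_{L^2},\qquad C=C(m,n,\tilde a).$$
\end{proposition}

\begin{proof}
Define $\tilde r$ by $\frac2{\tilde a}+\frac m{\tilde r}=\frac m2$; then $2\le\tilde r\le Q\le\tilde a$. Apply \eqref{eq:str} with $(q,r)=(\tilde a,\tilde r)$, and Bernstein's inequality from $L^2_y$ to $L^\infty_y$ (cost $CM^{n/2}$) and from $L^{\tilde r}_x$ to $L^{\tilde a}_x$ (cost $CM^{m/\tilde r-m/\tilde a}$). The exponents add up to $\frac n2+\frac m2-\frac2{\tilde a}-\frac m{\tilde a}$.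
\end{proof}

\section{The solution space}

The solution space consists of all Duhamel integrals with a forcing term of the right regularity. Let
$$Y=\Big\{G\in L^{Q'}L^2:\ \|G\|_Y=\Big(\sum_NN^{2s}\|P_NG\|_{L^{Q'}L^2}^2\Big)^{1/2}<\infty\Big\}.$$
Since $s>0$, $\|G\|_{L^{Q'}L^2}\le\sum_N\|P_NG\|_{L^{Q'}L^2}\le C\|G\|_Y$. Hence $Y$ is complete, and $G\mapsto(N^sP_NG)_N$ identifies it isometrically with a closed subspace of the reflexive space $\ell^2(L^{Q'}L^2)$. So $Y$ is reflexive. For $f\in H^s$ and $G\in Y$ put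
$$S(f,G)(t)=e^{it\Delta}f-i\int_0^te^{i(t-\tau)\Delta}G(\tau)\,d\tau,\qquad Z=\{S(f,G)\},\qquad\|S(f,G)\|_Z=\|f\|_{H^s}+\|G\|_Y .$$
The norm is well defined, because $u=S(f,G)$ determines $f=u(0)$ and $G=(i\partial_t+\Delta)u$. Let $\|u\|_X=(\sum_NN^{2s}\|u_N\|_{L^QL^2}^2)^{1/2}$.

\begin{proposition}\label{prop:Z}
Let $u=S(f,G)\in Z$. Then $u\in C_tH^s$,
\begin{equation}\label{eq:Z}
\|u\|_{L^\infty_tH^s}+\|u\|_X+\|u\|_{L^aL^\infty}\le C_0\|u\|_Z,
\end{equation}
and $e^{-it\Delta}u(t)$ converges in $H^s$ as $t\to\pm\infty$. In particular $\|e^{it\Delta}f\|_{L^aL^\infty}\le C\|f\|_{H^s}$, which for $\alpha=\frac4m$ is Theorem~\ref{thm:linear}.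
\end{proposition}

\begin{proof}
By \eqref{eq:dual}, $\|P_N(e^{-it\Delta}u(t)-e^{-it'\Delta}u(t'))\|_{L^2}\le C\|1_{[t',t]}P_NG\|_{L^{Q'}L^2}$ for $t'\le t$. Multiply by $N^s$, take the $\ell^2_N$ norm, and use dominated convergence. This gives continuity in $H^s$, the bound in $L^\infty_tH^s$, and the Cauchy property as $t,t'\to\pm\infty$.

Put $c_M=\|P_Mf\|_{L^2}+\|P_MG\|_{L^{Q'}L^2}$, so that $(\sum_MM^{2s}c_M^2)^{1/2}\le\|u\|_Z$. The block $u_M=S(P_Mf,P_MG)\in C_tL^2$ has frequencies in $|\zeta|\le2M$, so it is jointly continuous in $(t,x,y)$. By \eqref{eq:str} and Lemma~\ref{lem:ck} with $A=L^Q_t(L^Q_xL^2_y)$, $\|u_M\|_{L^QL^2}\le Cc_M$. This is the bound for $\|u\|_X$.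

\emph{The norm $L^aL^\infty$ for $\alpha=\frac4m$} (so $a=Q$, $s=\frac n2$). By Bernstein's inequality $\|u_1\|_{L^QL^\infty}\le C\|u_1\|_{L^QL^2}\le Cc_1$. For $M\ge2$, Proposition~\ref{prop:block} and Lemma~\ref{lem:ck} (with $A_0$, $A_1$, $R=2M$) give
$$\|u_M\|_{A_0}\le CM^{s-2\eta}c_M,\qquad\|u_M\|_{A_1}\le CM^{s+2\eta}c_M .$$
On each interval $[\gamma,\gamma+1)$ apply Lemma~\ref{lem:sum} to $g_M(t)=\|u_M(t)\|_{L^Q_xL^\infty_y}$, $M\ge2$, with $r=Q$ and $\nu=2\eta$, and add over $\gamma$: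
\begin{align*}
\Big\|\sum_{M\ge2}|u_M|\Big\|_{L^QL^\infty}^Q\le\Big\|\sum_{M\ge2}g_M\Big\|_{L^Q_t}^Q
&\le C\sum_{M\ge2}\big[(M^{2\eta}\|u_M\|_{A_0})^Q+(M^{-2\eta}\|u_M\|_{A_1})^Q\big]\\
&\le C\sum_M(M^sc_M)^Q\le C\|u\|_Z^Q,
\end{align*}
where the last step is $\ell^2\subset\ell^Q$.

\emph{The norm $L^aL^\infty$ for $\alpha>\frac4m$.} Take $\frac1{a_0}=\frac1a+\eta$ and $\frac1{a_1}=\frac1a-\eta$ with $\eta>0$ so small that $Q<a_0<a_1<\infty$. Since $\frac d2-\frac{m+2}a=\frac d2-\frac2\alpha=s$, Proposition~\ref{prop:super} and Lemma~\ref{lem:ck} give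
$$\|u_M\|_{L^{a_0}L^\infty}\le CM^{s-(m+2)\eta}c_M,\qquad\|u_M\|_{L^{a_1}L^\infty}\le CM^{s+(m+2)\eta}c_M\qquad(M\ge1).$$
Apply Lemma~\ref{lem:sum} on $\mathbb R_t\times\mathbb R^m_x$ to $g_M(t,x)=\|u_M(t,x,\cdot)\|_{L^\infty_y}$ with $r=a$ and $\nu=(m+2)\eta$, and use $\ell^2\subset\ell^a$.

In both cases $\sum_M\sup_y|u_M(t,x,y)|<\infty$ for a.e.\ $(t,x)$, so $\sum_Mu_M$ converges there uniformly in $y$. Its sum is $u$ a.e., because $u_{\le N}(t)\to u(t)$ in $L^2$ for every $t$.
\end{proof}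

\section{The nonlinear estimates}\label{sec:nonlinear}

\begin{proposition}\label{prop:nonlin}
Let $u,v$ have finite $X$ and $L^aL^\infty$ norms. Then
\begin{equation}\label{eq:N2}
\|F(u)-F(v)\|_{L^{Q'}L^2}\le C_2\big(\|u\|_{L^aL^\infty}+\|v\|_{L^aL^\infty}\big)^\alpha\|u-v\|_{L^QL^2}.
\end{equation}
If in addition $s<1+\alpha$ or $\alpha\in2\mathbb N$, then
\begin{equation}\label{eq:N1}
\|F(u)\|_Y\le C_1\|u\|_{L^aL^\infty}^\alpha\|u\|_X .
\end{equation}
\end{proposition}

Estimate \eqref{eq:N2} follows from $|F(z)-F(z')|\le C(|z|+|z'|)^\alpha|z-z'|$ and H\"older's inequality with $\frac\alpha a+\frac1Q=\frac1{Q'}$. It uses only that the norms on its right side are finite, and it holds equally on $J\times\mathbb R^m\times\mathbb T^n$ for any time interval $J$.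

For \eqref{eq:N1} the difficulty is that $F$ is only about $1+\alpha$ times differentiable at $0$, while $s$ may be close to $1+\alpha$, and that we do not want derivatives on the factors in $L^aL^\infty$. The idea is visible for $0<\alpha\le1$. Write $\delta_wv(z)=v(z-w)-v(z)$, $z=(x,y)$. To first order,
$$F(v(z-w))=F(v(z))+DF(v(z))[\delta_wv(z)]+O(|\delta_wv(z)|^{1+\alpha}).$$
Integrate against the kernel $\varphi_K(w)$ of $P_K$, $K\ge2$. The constant term disappears because $\int\varphi_K=0$, and the linear term becomes $DF(v)[P_Kv]$, since $\int\varphi_K(w)\delta_wv\,dw=P_Kv$. It contains only the part of $v$ at frequencies comparable to $K$, placed in $L^QL^2$, and the factor $DF(v)=O(|v|^\alpha)$, in which each power of $v$ is placed in $L^aL^\infty$. The remainder is harmless if the frequencies of $v$ are at most about $K$ and $s<1+\alpha$. For larger $\alpha$ we use a longer Taylor expansion, in which $P_K$ annihilates all products of low-frequency factors, so that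 at least one factor has frequency comparable to $K$.

\begin{proof}[Proof of \eqref{eq:N1}]
Let $\mathbf A=\|u\|_{L^aL^\infty}$ and $b_N=N^s\|u_N\|_{L^QL^2}$, so $\|b\|_{\ell^2}=\|u\|_X$. Since $s>0$, $\sum_N\|u_N\|_{L^QL^2}<\infty$, so $u_{\le N}\to u$ in $L^QL^2$. Also $\|u_{\le N}\|_{L^aL^\infty},\|u_N\|_{L^aL^\infty}\le C\mathbf A$. By \eqref{eq:N2} (with $v=0$ for the integrability of $F(u)$), in $L^{Q'}L^2$,
$$P_KF(u)=P_KF(u_{\le K})+\sum_{N>K}P_K\big[F(u_{\le N})-F(u_{\le N/2})\big].$$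

\emph{High frequencies of $u$.} By \eqref{eq:N2} the norm of the sum, multiplied by $K^s$, is at most $C\mathbf A^\alpha\sum_{N>K}(K/N)^sb_N$. Since $s>0$, Young's inequality bounds its $\ell^2_K$ norm by $C\mathbf A^\alpha\|b\|_{\ell^2}$. Moreover $\|P_1F(u_{\le1})\|_{L^{Q'}L^2}\le C\mathbf A^\alpha b_1$, which settles $K=1$.

\emph{Taylor expansion.} Let $K\ge2$ and $v=u_{\le K}$. Let $k=\lceil\alpha\rceil$ if $\alpha\notin2\mathbb N$, so that $\alpha\le k<1+\alpha$, and $k=1+\alpha$ if $\alpha\in2\mathbb N$. As a map on $\mathbb R^2$, $F$ is homogeneous of degree $1+\alpha$, it lies in $C^k$, and $|D^jF(z)|\le C|z|^{1+\alpha-j}$ for $j\le k$. We claim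
\begin{equation}\label{eq:taylor}
F(v(z-w))=\sum_{j=0}^k\tfrac1{j!}D^jF(v(z))\big[(\delta_wv(z))^{\otimes j}\big]+\rho,\qquad|\rho|\le C|\delta_wv(z)|^{1+\alpha},
\end{equation}
with $\rho=0$ if $\alpha\in2\mathbb N$. In the latter case $F$ is a polynomial of degree $1+\alpha$ in the real and imaginary parts. If $\alpha\notin2\mathbb N$, then $D^kF$ is homogeneous of degree $\beta=1+\alpha-k\in(0,1]$ and smooth off $0$, hence $\beta$-H\"older. Indeed, if $|z-z'|\ge|z|/2$, then $|z'|\le3|z-z'|$ and $|D^kF(z)-D^kF(z')|\le C(|z|^\beta+|z'|^\beta)\le C|z-z'|^\beta$. Otherwise the segment from $z$ to $z'$ stays in $\{|\cdot|\ge|z|/2\}$, and $|D^kF(z)-D^kF(z')|\le C|z|^{\beta-1}|z-z'|\le C|z-z'|^\beta$. Taylor's formula then gives \eqref{eq:taylor}.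

Integrate \eqref{eq:taylor} against $\varphi_K(w)\,dw$. The left side becomes $P_KF(v)(z)$, and the term $j=0$ vanishes.

\emph{Terms $1\le j\le k$.} Fix an integer $l=l(k)$ with $2k\,2^{-l}<\frac12$. Put $v^\circ=u_{\le2^{-l}K}$ (and $v^\circ=0$ if $2^{-l}K<1$) and $v^\#=v-v^\circ=\sum_{2^{-l}K<N\le K}u_N$. For a.e.\ $t$ the function $v^\circ(t)$ is bounded in $(x,y)$ by Bernstein's inequality, with spectrum in $|\zeta|\le2^{1-l}K$. So a product of at most $k$ factors $v^\circ,\overline{v^\circ}$ has spectrum in $|\zeta|\le2k2^{-l}K<K/2$, where the symbol of $P_K$ vanishes; also $P_K1=0$. Expanding by the binomial formula, for $0\le i\le j$ the integral $\int\varphi_K(w)(\delta_wv^\circ)^i(\overline{\delta_wv^\circ})^{j-i}\,dw$ is a linear combination of terms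
$$(v^\circ)^{i-p}(\overline{v^\circ})^{j-i-q}\,P_K\big[(v^\circ)^p(\overline{v^\circ})^q\big]=0,\qquad p\le i,\ q\le j-i .$$
Since $D^jF(v(z))$ is a real multilinear form that does not depend on $w$, it follows that $\int\varphi_K(w)D^jF(v(z))[(\delta_wv^\circ(z))^{\otimes j}]\,dw=0$. We subtract this zero from the $j$-th term. As $\delta_wv-\delta_wv^\circ=\delta_wv^\#$, telescoping the difference of the two $j$-fold tensor powers bounds the $j$-th term by
$$C\int|\varphi_K(w)|\,|v|^{1+\alpha-j}\,|\delta_wv^\#|\,\big(|\delta_wv|+|\delta_wv^\circ|\big)^{j-1}\,dw .$$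
Use Minkowski's inequality and then H\"older's inequality with $|v|^{1+\alpha-j}\in L^{a/(1+\alpha-j)}L^\infty$, $\delta_wv^\#\in L^QL^2$ and the last factor in $L^{a/(j-1)}L^\infty$, where $a/0=\infty$. The $L^{Q'}L^2$ norm is at most $C\mathbf A^\alpha\sum_{2^{-l}K<N\le K}\|u_N\|_{L^QL^2}$. Multiplied by $K^s$, this has $\ell^2_K$ norm at most $C\mathbf A^\alpha\|b\|_{\ell^2}$.

\emph{The remainder} ($\alpha\notin2\mathbb N$, $s<1+\alpha$). Let $\|\cdot\|_*$ be the norm of $L^{Q'(1+\alpha)}L^{2(1+\alpha)}$, so that $\||g|^{1+\alpha}\|_{L^{Q'}L^2}=\|g\|_*^{1+\alpha}$. Since $\frac1{Q'}=\frac1Q+\frac\alpha a$, H\"older's inequality gives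
$$\|u_N\|_*\le\|u_N\|_{L^QL^2}^{\frac1{1+\alpha}}\|u_N\|_{L^aL^\infty}^{\frac\alpha{1+\alpha}}\le C\mathbf A^{\frac\alpha{1+\alpha}}N^{-\frac s{1+\alpha}}b_N^{\frac1{1+\alpha}} .$$
Also $\|\delta_wu_N\|_*\le CN|w|\,\|u_N\|_*$: we have $u_N=P_{\le2N}u_N=\Psi_N*u_N$ with $\Psi_N=N^d\Psi(N\cdot)$, $\Psi$ Schwartz, and $\|\Psi_N(\cdot-w)-\Psi_N\|_{L^1}\le|w|\|\nabla\Psi_N\|_{L^1}\le CN|w|$. Since $\delta_wv=\sum_{N\le K}\delta_wu_N$ and $\int|\varphi_K(w)||w|^{1+\alpha}dw=CK^{-1-\alpha}$,
\begin{align*}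
K^s\Big\|\int|\varphi_K||\delta_wv|^{1+\alpha}dw\Big\|_{L^{Q'}L^2}&\le K^s\int|\varphi_K|\,\|\delta_wv\|_*^{1+\alpha}dw\\
&\le C\mathbf A^\alpha\Big(\sum_{N\le K}(N/K)^{1-\frac s{1+\alpha}}b_N^{\frac1{1+\alpha}}\Big)^{1+\alpha}.
\end{align*}
Here, and only here, $s<1+\alpha$ is used: the exponent $1-\frac s{1+\alpha}$ is positive, so Young's inequality in $\ell^{2(1+\alpha)}$ bounds the $\ell^2_K$ norm by $C\mathbf A^\alpha\|b^{1/(1+\alpha)}\|_{\ell^{2(1+\alpha)}}^{1+\alpha}=C\mathbf A^\alpha\|b\|_{\ell^2}$.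
\end{proof}

\section{Proof of Theorem \ref{thm:B}, and hence of Theorem \ref{thm:A}}

We run a contraction on a ball of $Z$ in a weaker metric, since $F$ need not be smooth enough for differences to be estimated in $Y$.

\subsection{Part (1)}
For $\delta>0$ let
$$\mathcal K=\{u\in Z:\|u\|_Z\le2\delta\}\subset C_tH^s,\qquad \operatorname{dist}(u,v)=\|u-v\|_{L^\infty_tL^2}+\|u-v\|_{L^QL^2}.$$
Since $\|u\|_Z=\|u(0)\|_{H^s}+\|(i\partial_t+\Delta)u\|_Y$, this set is defined through Besov-type space-time norms, as Definition~\ref{def:sds} requires.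

\emph{Completeness.} Let $u_j=S(f_j,G_j)\in\mathcal K$ be Cauchy, with limit $\tilde u$ in $C_tL^2\cap L^QL^2$. By reflexivity, along a subsequence $f_j\rightharpoonup f$ in $H^s$ and $G_j\rightharpoonup G$ in $Y$, and $\|f\|_{H^s}+\|G\|_Y\le2\delta$ by weak lower semicontinuity. By \eqref{eq:Z} and $\|u\|_{L^QL^2}\le C\|u\|_X$, the linear map $S:H^s\times Y\to L^QL^2$ is bounded, hence weakly continuous. So $\tilde u=S(f,G)$ a.e., and for all $t$ by continuity in $t$. Thus $\tilde u\in\mathcal K$.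

\emph{Fixed point.} Let $\|u_0\|_{H^s}\le\delta$ and $\Phi(u)=S(u_0,F(u))$; then $\Phi(u)=u$ is \eqref{eq:duhamel}. For $u\in\mathcal K$, \eqref{eq:Z} and \eqref{eq:N1} give
$$\|\Phi(u)\|_Z=\|u_0\|_{H^s}+\|F(u)\|_Y\le\delta+C_1(2C_0\delta)^{1+\alpha}\le2\delta$$
for small $\delta$. For $u,v\in\mathcal K$ we have $\Phi(u)-\Phi(v)=S(0,F(u)-F(v))$. By \eqref{eq:dual}, by \eqref{eq:str} with Lemma~\ref{lem:ck} ($R=\infty$, $A=L^Q_t(L^Q_xL^2_y)$), and by \eqref{eq:N2},
$$\operatorname{dist}(\Phi(u),\Phi(v))\le C\|F(u)-F(v)\|_{L^{Q'}L^2}\le C(4C_0\delta)^\alpha\operatorname{dist}(u,v)\le\tfrac12\operatorname{dist}(u,v)$$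
for small $\delta$. So $\Phi$ has exactly one fixed point in $\mathcal K$, which is (i) of Definition~\ref{def:sds}. Since $u\in Z$, Proposition~\ref{prop:Z} shows that $e^{-it\Delta}u(t)\to u_\pm$ in $H^s$ as $t\to\pm\infty$, which is (ii).

\subsection{Part (2)}
The first claim is \eqref{eq:Z}. Let $u,v$ be as in the second claim. On compact $I'\subset I$, $L^\infty_y\subset L^2_y$ implies
$$u,v\in L^a(I'\times\mathbb R^m;L^2_y)\cap L^2(I'\times\mathbb R^m;L^2_y)\subset L^Q(I'\times\mathbb R^m;L^2_y),$$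
because $2<Q\le a$. By \eqref{eq:N2} on $I'$, $F(u)$ and $F(v)$ lie in $L^{Q'}(I'\times\mathbb R^m;L^2_y)$, so the integrals in \eqref{eq:duhamel} are well defined in $L^2$ by \eqref{eq:dual}. Suppose $u(t_0)=v(t_0)$, and let $J\subset I$ be a short interval containing $t_0$, relatively open in $I$ and contained in a compact subinterval of $I$. On $J$, $u-v=-i\int_{t_0}^te^{i(t-\tau)\Delta}(F(u)-F(v))\,d\tau$. Lemma~\ref{lem:ck}, translated in time and applied to $1_J(F(u)-F(v))$, and \eqref{eq:N2} on $J$ give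
$$\|u-v\|_{L^Q(J)L^2}\le C\big(\|u\|_{L^a(J)L^\infty}+\|v\|_{L^a(J)L^\infty}\big)^\alpha\|u-v\|_{L^Q(J)L^2},$$
where $L^p(J)L^c=L^p(J\times\mathbb R^m;L^c_y)$. Since $a<\infty$, the prefactor is less than $1$ if $|J|$ is small, and the norm on the left is finite. So $u=v$ on $J$. The set $\{t\in I:u(t)=v(t)\}$ is thus open and closed in $I$ and contains $0$; it equals $I$.

\subsection{Part (3)}
Let $\|u_+\|_{H^s}\le\delta$ and put
$$\Psi(u)=e^{it\Delta}u_++i\int_t^\infty e^{i(t-\tau)\Delta}F(u)\,d\tau=S(f_u,F(u)),\qquad f_u=u_++i\int_0^\infty e^{-i\tau\Delta}F(u)\,d\tau .$$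
By \eqref{eq:dual} on each block, $\|f_u\|_{H^s}\le\|u_+\|_{H^s}+C\|F(u)\|_Y$; also $\|f_u-f_v\|_{L^2}\le C\|F(u)-F(v)\|_{L^{Q'}L^2}$, which with \eqref{eq:str} controls $e^{it\Delta}(f_u-f_v)$ in both parts of the metric. With these two bounds the argument of Part (1) applies to $\Psi$ on $\mathcal K$, for $\delta$ small. The fixed point satisfies $u=S(u(0),F(u))$, so it solves \eqref{eq:duhamel} with $u_0=u(0)$, and by \eqref{eq:dual} and dominated convergence
$$\|u(t)-e^{it\Delta}u_+\|_{H^s}\le C\|1_{[t,\infty)}F(u)\|_Y\to0\qquad(t\to\infty).$$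
For $-\infty$ replace $i\int_t^\infty$ by $-i\int_{-\infty}^t$ in the definition of $\Psi$; nothing else changes. \qed

\section{Below the threshold: small solitons}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
In the focusing case there are solitons independent of $y$, and for $\alpha<\frac4m$ the scaling makes wide ones small in every $H^\sigma$. Let $W>0$ be a radial, exponentially decaying $C^2$ solution of
$$\Delta W-W+W^{1+\alpha}=0\quad\text{on }\mathbb R^m .$$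
Such a $W$ exists for $0<\alpha<\frac4{(m-2)_+}$ (no upper restriction if $m\le2$), in particular for $\alpha<\frac4m$: for $m=1$ take $W(x)=(\frac{\alpha+2}2)^{1/\alpha}\cosh^{-2/\alpha}(\frac{\alpha x}2)$; for $m=2$ see \cite{BGK}, and for $m\ge3$ see \cite{BL}.

\emph{$W\in H^\sigma$ for all $\sigma\ge0$.} Although $z\mapsto|z|^\alpha z$ need not be smooth at $0$, the positivity of $W$ helps. By Harnack's inequality for $\Delta W=(1-W^\alpha)W$, whose potential is bounded, $w=W/W(x_0)$ takes values in $[C^{-1},C]$ on the unit ball $B(x_0,1)$, with $C$ independent of $x_0$. It solves $\Delta w=(1-W(x_0)^\alpha w^\alpha)w$, and the right side is a smooth function of $w\in[C^{-1},C]$ with bounds uniform in $x_0$. Interior elliptic regularity, iterated, gives $|\partial^\beta W(x_0)|\le C_\beta W(x_0)$. So all derivatives of $W$ decay exponentially.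

\emph{Small solutions.} Set $W_\omega(x)=\omega^{1/\alpha}W(\sqrt\omega\,x)$ for $\omega>0$. Then $\Delta W_\omega-\omega W_\omega+W_\omega^{1+\alpha}=0$, so $u=e^{i\omega t}W_\omega(x)$ solves \eqref{eq:nls} with $\mu=-1$, and also Duhamel's formula \eqref{eq:duhamel}; it is continuous in $t$ with values in every Sobolev space. Moreover
$$\|W_\omega\|_{\dot H^{\sigma'}(\mathbb R^m)}^2=\omega^{\frac2\alpha-\frac m2+\sigma'}\|W\|_{\dot H^{\sigma'}(\mathbb R^m)}^2\to0\quad\text{as }\omega\to0,\qquad\sigma'\in\{0,\sigma\},$$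
because $\frac2\alpha>\frac m2$. Hence $\sup_t\|u(t)\|_{H^\sigma}\le\delta$ for small $\omega$.

\emph{No scattering.} Suppose $\|u(t)-e^{it\Delta}u_+\|_{L^2}\to0$ as $t\to\infty$ with $u_+\in L^2$. For all $t$ we have $\langle u(t),e^{i\omega t}W_\omega\rangle=\|W_\omega\|_{L^2(\mathbb R^m\times\mathbb T^n)}^2>0$. On the other hand, $W_\omega$ is independent of $y$, so with the average $g(x)=(2\pi)^{-n}\int_{\mathbb T^n}u_+(x,y)\,dy\in L^2(\mathbb R^m)$,
$$\langle e^{it\Delta}u_+,e^{i\omega t}W_\omega\rangle=(2\pi)^ne^{-i\omega t}\langle e^{it\Delta_x}g,W_\omega\rangle_{L^2(\mathbb R^m)}\to0 .$$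
Indeed, if $g\in L^1\cap L^2$ the right side is $O(|t|^{-m/2})$ by the dispersive estimate on $\mathbb R^m$ and $W_\omega\in L^1$; the general case follows by approximation in $L^2$. This is a contradiction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BGK} Berestycki, Gallou\"et and Kavian (1983).
\bibitem{BL} Berestycki and Lions (1983).
\bibitem{Luo} Yongming Luo, \emph{Critical scattering for the nonlinear Schr\"odinger equation on waveguide manifolds}, arXiv:2506.00442 (2025).
\end{thebibliography}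

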